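# Nilpotency of the largest $B$-group quotient

All groups and sets in these notes are finite, and $p$ always denotes a prime. The trivial group counts as a $p$-group. We write $C_n$ for the cyclic group of order $n$.

## 1. Two groups of order six

For a subgroup $X$ of a group $G$ let $\mu(X,G)$ be the Möbius function of the poset of subgroups of $G$. It is determined by $\mu(G,G)=1$ and
$$\sum_{X\le Y\le G}\mu(Y,G)=0\qquad\text{for } X<G .$$
So $\mu(X,G)=-1$ when $X$ is a maximal subgroup. For a normal subgroup $N$ of $G$ put
$$m_{G,N}=\frac1{|G|}\sum_{X\le G,\ XN=G}|X|\,\mu(X,G). \tag{1}$$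

Take $G=S_3$. Its proper subgroups are $A_3$, three subgroups of order $2$, and $1$. The first four are maximal, so they have $\mu=-1$, and $\mu(1,S_3)=-(1-1-3)=3$.

* For $N=A_3$, the subgroups $X$ with $XA_3=S_3$ are $S_3$ and the three of order $2$, so $m_{S_3,A_3}=\frac16(6-3\cdot 2)=0$.
* For $N=S_3$, all subgroups count, so $m_{S_3,S_3}=\frac16(6-3\cdot2-3+3)=0$.

Now take $G=C_6$, with maximal subgroups $C_3$ and $C_2$, and $\mu(1,C_6)=-(1-1-1)=1$.

* For $N=C_3$: $X\in\{C_6,C_2\}$, so $m=\frac16(6-2)=\frac23$.
* For $N=C_2$: $X\in\{C_6,C_3\}$, so $m=\frac16(6-3)=\frac12$.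
* For $N=C_6$: $m=\frac16(6-3-2+1)=\frac13$.

The two groups behave in opposite ways. For $S_3$ every nontrivial normal subgroup gives $0$; for $C_6$ none does. The next section turns this into an invariant $\beta(G)$, a certain quotient of $G$. It will turn out that $\beta(S_3)=S_3$ while $\beta(C_6)=1$. So passing from $G$ to $\beta(G)$ can destroy everything or nothing, and one may ask which properties of $G$ can still be read off from $\beta(G)$.

## 2. $B$-groups, the quotient $\beta(G)$, and three theorems

**Definition.** A group $G$ is a $B$-group if $m_{G,N}=0$ for every normal subgroup $N\ne1$ of $G$.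

By Section 1, $S_3$ is a $B$-group and $C_6$ is not. The trivial group is a $B$-group, since there is nothing to check.

Bouc showed that every group $G$ has a largest quotient that is a $B$-group. It is well defined up to isomorphism and is denoted $\beta(G)$. "Largest" means that every quotient of $G$ that is a $B$-group is isomorphic to a quotient of $\beta(G)$. We take this as known, together with the following characterization: $\beta(G)$ is a $B$-group, it is a quotient of $G$, and for every $N\unlhd G$
$$m_{G,N}\ne0\iff \beta(G)\text{ is isomorphic to a quotient of }G/N. \tag{2}$$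

For instance, $\beta(S_3)=S_3$. For $G=C_6$ we found $m_{G,G}\neq 0$, so $\beta(C_6)$ is a quotient of $G/G=1$.

Here is a consequence that we use repeatedly. For $M\unlhd G$,
$$m_{G,M}\ne0\ \Longrightarrow\ \beta(G/M)\cong\beta(G). \tag{3}$$
Indeed, by (2) $\beta(G)$ is isomorphic to a quotient of $G/M$, and it is a $B$-group, so it is isomorphic to a quotient of $\beta(G/M)$. Conversely $\beta(G/M)$ is a quotient of $G$ and a $B$-group, hence isomorphic to a quotient of $\beta(G)$. Two finite groups that are quotients of each other have the same order, so they are isomorphic.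

Bouc proved, for solvable $G$, that $\beta(G)$ is nilpotent if and only if $G$ is nilpotent, and conjectured this for all finite $G$. The problem is taken from Xingzhong Xu, Jiping Zhang, "Bouc's conjecture on $B$-groups", arXiv:1701.05985 (2017). We shall prove the conjecture, along with two further statements. Recall that $O_p(G)$ is the largest normal $p$-subgroup of $G$, and that the solvable radical of $G$ is its largest solvable normal subgroup.

**Theorem A.** Let $N\unlhd G$ with $m_{G,N}\neq0$.

(a) $O_p(G/N)=O_p(G)N/N$ for every prime $p$.

(b) If $G/N$ is solvable, then $G$ is solvable.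

(c) The solvable radical of $G/N$ is the image of the solvable radical of $G$.

In particular, $\beta(G)$ is solvable if and only if $G$ is solvable.

**Theorem B (Bouc's conjecture).** For every finite group $G$, $\beta(G)$ is nilpotent if and only if $G$ is nilpotent.

**Theorem C.** Let $\mathfrak F$ be a nonempty formation of solvable groups. Then "for all finite $G$: $\beta(G)\in\mathfrak F\iff G\in\mathfrak F$" holds if and only if $\mathfrak F$ is saturated and contains all groups of prime order.

Formations are defined in Section 9, where Theorem C is proved. One elementary rule will be used throughout. Dedekind's law says $A\cap BC=B(A\cap C)$ whenever $B\le A$ and $BC$ is a subgroup. It gives: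
$$\text{if }L\unlhd G,\ H\le G,\ HL=G\text{ and }Z\le H,\ \text{ then }\ ZL=G\iff Z(H\cap L)=H. \tag{4}$$
If $ZL=G$, then $H=H\cap ZL=Z(H\cap L)$. If $Z(H\cap L)=H$, then $ZL\ge HL=G$.

## 3. $m_{G,N}$ as a count of orbits

The sum (1) is hard to handle because it involves all the values $\mu(X,G)$. This section hides them inside a single element on which fixed points are trivial to compute.

Let $\mathbb QB(G)$ be the rational Burnside algebra: the $\mathbb Q$-vector space with basis the classes $[G/X]$ of transitive $G$-sets, one for each conjugacy class of subgroups $X$, where $[S\sqcup S']=[S]+[S']$. For $H\le G$ the mark $|S^H|$, the number of $H$-fixed points of $S$, is additive in $S$ and extends linearly to $x\mapsto|x^H|$ on $\mathbb QB(G)$. Burnside's theorem says that an element $x$ is determined by its marks $|x^H|$, $H\le G$. Put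
$$e_G=\frac1{|G|}\sum_{X\le G}|X|\,\mu(X,G)\,[G/X].$$

**The marks of $e_G$.** For $H\le G$,
$$|e_G^H|=\begin{cases}1&\text{if }H=G,\\0&\text{otherwise.}\end{cases}\tag{5}$$
A coset $gX$ is fixed by $H$ iff $H^g=g^{-1}Hg\le X$, so $|(G/X)^H|=\frac1{|X|}\#\{g\in G:H^g\le X\}$. Hence
$$|e_G^H|=\frac1{|G|}\sum_{g\in G}\ \sum_{X\ge H^g}\mu(X,G),$$
and the inner sum is $1$ if $H^g=G$ and $0$ otherwise, by the definition of $\mu$. For example, $e_{C_2}=[C_2/C_2]-\frac12[C_2/1]$ has marks $1-\frac12\cdot2=0$ at the trivial subgroup and $1$ at $C_2$.

**The functional $f_{G,N}$.** For $N\unlhd G$ and a $G$-set $S$, let $f_{G,N}(S)$ be the number of $G$-orbits of $S$ on which $N$ is transitive. On an orbit $G/Y$ this happens iff $YN=G$. The number is additive in $S$, so $f_{G,N}$ extends linearly to $\mathbb QB(G)$, and comparing with (1) we get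
$$m_{G,N}=f_{G,N}(e_G). \tag{6}$$

**The case $N=G$.** Here $f_{G,G}(S)$ is the number of all $G$-orbits. By the orbit-counting lemma it equals $\frac1{|G|}\sum_g|S^{\langle g\rangle}|$, so (5) gives
$$m_{G,G}=\frac1{|G|}\#\{g\in G:\langle g\rangle=G\}. \tag{7}$$
So $m_{G,G}\neq0$ iff $G$ is cyclic, and by (2) $\beta(G)=1$ iff $G$ is cyclic. This agrees with $m_{C_6,C_6}=\frac13$ and $m_{S_3,S_3}=0$.

**The case $|G:N|=p$.** This too can be done by hand. Each $G$-orbit splits into either $1$ or $p$ orbits of $N$, because $G/N$ permutes these transitively. Let $o_G$ and $o_N$ count $G$-orbits and $N$-orbits. Then $o_N=f_{G,N}+p\,(o_G-f_{G,N})$, that is, $f_{G,N}=(p\,o_G-o_N)/(p-1)$. Evaluate at $e_G$. We have $o_N(e_G)=\frac1{|N|}\sum_{n\in N}|e_G^{\langle n\rangle}|=0$ because $\langle n\rangle\le N<G$, and $o_G(e_G)=m_{G,G}$. Hence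
$$m_{G,N}=\frac p{p-1}\,m_{G,G}\qquad(|G:N|=p), \tag{8}$$
and this is nonzero only if $G$ is cyclic. Check: $m_{C_6,C_3}=2\cdot\frac13=\frac23$ and $m_{C_6,C_2}=\frac32\cdot\frac13=\frac12$, as in Section 1. In particular $\beta(G)$ never has prime order: that would make $G$ cyclic, and then $\beta(G)=1$.

What made (8) work deserves attention. We used nothing about $N$, only the structure of $G/N$, and we rewrote $f_{G,N}$ in terms of functionals whose value at $e_G$ is known.

## 4. Counting complements: the solvable case

The first thing to try on the conjecture is a minimal counterexample and a minimal normal subgroup $M$. If $M$ is abelian, $m_{G,M}$ is a simple count.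

**Abelian minimal normal subgroups.** Let $M$ be an abelian minimal normal subgroup of $G$, and let $k$ be the number of complements of $M$ in $G$. Then
$$m_{G,M}=1-\frac{k}{|M|}, \tag{9}$$
and every complement of $M$ is a maximal subgroup; moreover, any $X<G$ with $XM=G$ is a complement of $M$.

To see this, let $XM=G$. Then $X\cap M$ is normalized by $X$, since $M\unlhd G$, and by $M$, since $M$ is abelian. So $X\cap M\unlhd G$, and by minimality $X\cap M$ is $M$ or $1$: either $X=G$ or $X$ is a complement. If $X$ is a complement and $X\le Y<G$, then $YM=G$, so $Y$ is a complement too, of the same order, and $Y=X$. Thus $X$ is maximal, $\mu(X,G)=-1$ and $|X|/|G|=1/|M|$. Now (1) reads $m_{G,M}=1-k/|M|$.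

Three examples:

* For $G=C_p\times C_p$ and $|M|=p$ there are $p$ complements, so $m_{G,M}=0$; also $m_{G,G}=0$ by (7). So $C_p\times C_p$ is a $B$-group.
* For the quaternion group $Q_8$ and its center $M$ of order $2$ there is no complement, so $m_{Q_8,M}=1$, and (3) gives $\beta(Q_8)\cong\beta(C_2\times C_2)=C_2\times C_2$.
* For $G=S_3\times C_3$ and $M=1\times C_3$, the complements are the graphs of homomorphisms $S_3\to C_3$. Only the trivial one exists, so $m_{G,M}=\frac23$ and $\beta(G)\cong\beta(S_3)=S_3$.

**Lemma 1.** Let $\mathfrak X$ be an isomorphism-closed class of groups. Suppose that some solvable group $G$ has $\beta(G)\in\mathfrak X$ and $G\notin\mathfrak X$, and let $G$ be of minimal order with these properties. Then $G$ has a minimal normal subgroup $M$, an elementary abelian $p$-group for some $p$, such that $m_{G,M}\neq0$ and $G/M\in\mathfrak X$.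

*Proof.* Write $\beta(G)\cong G/K$. As $G\notin\mathfrak X$, $K\ne1$. Choose a minimal normal subgroup $M$ of $G$ with $M\le K$. Since $G$ is solvable, $M$ is an elementary abelian $p$-group. Since $G/K$ is a quotient of $G/M$, (2) gives $m_{G,M}\ne0$, and (3) gives $\beta(G/M)\cong\beta(G)\in\mathfrak X$. The group $G/M$ is solvable and smaller than $G$, so $G/M\in\mathfrak X$. $\square$

**Proposition 2.** If $G$ is solvable and $\beta(G)$ is nilpotent, then $G$ is nilpotent.

*Proof.* Suppose not. Take a counterexample $G$ of minimal order and $M$ as in Lemma 1 with $\mathfrak X$ the class of nilpotent groups: $G/M$ is nilpotent and $m_{G,M}\ne0$. The plan is to show that $M$ has exactly $|M|$ complements, contradicting (9).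

**Step 1: $M$ has a complement, and $M\not\le Z(G)$.** If $M$ lay in the Frattini subgroup $\Phi(G)$, then $G/\Phi(G)$ would be nilpotent, hence $G$ would be nilpotent. If $M\le Z(G)$, then $G$ would be nilpotent because $G/M$ is. So neither holds. A maximal subgroup $X$ not containing $M$ satisfies $XM=G$, and by the statement after (9) it is a complement.

**Step 2: every complement is the normalizer of a Hall $p'$-subgroup of $G$.** Let $C$ be any complement. It is maximal, and $C\cong G/M$ is nilpotent. Let $A$ be the Hall $p'$-subgroup of $C$, the product of its Sylow $q$-subgroups for $q\ne p$; it is characteristic in $C$. As $|G|=|C||M|$ and $M$ is a $p$-group, $A$ is a Hall $p'$-subgroup of $G$. Since $A\unlhd C$ and $C$ is maximal, $N_G(A)$ is $C$ or $G$. Suppose $A\unlhd G$. Then $[A,M]\le A\cap M=1$. Let $P=MC_p$ with $C_p$ the Sylow $p$-subgroup of $C$. By orders, $P$ is a Sylow $p$-subgroup of $G$ and $G=PA$. Since $M$ is a nontrivial normal subgroup of the $p$-group $P$, we have $M\cap Z(P)\ne1$. This intersection is centralized by $P$, and by $A$ because $A$ centralizes $M$. So $M\cap Z(G)\neq1$,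 and minimality of $M$ gives $M\le Z(G)$, against Step 1. Hence $N_G(A)=C$.

**Step 3: there are exactly $|M|$ complements.** In the solvable group $G$ all Hall $p'$-subgroups are conjugate, by Hall's theorem. So by Step 2 all complements are conjugate, and every conjugate of a complement is a complement. A complement $C$ is maximal, and it is not normal: otherwise its characteristic subgroup $A$ would be normal in $G$, which Step 2 excludes. So $N_G(C)=C$, and the number of complements is $|G:C|=|M|$. By (9), $m_{G,M}=1-|M|/|M|=0$, a contradiction. $\square$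

**Where this stops for general $G$.** If $G$ is not known to be solvable, the minimal normal subgroup $M\le K$ may be nonabelian. Then $X\cap M$ is still normalized by $X$, but not by $M$, and the dichotomy before (9) is gone. For example, in $S_5$ with $M=A_5$ the subgroup $X=\langle(1\,2)\rangle$ is a complement of $M$ that is not maximal, since it lies in a point stabilizer $S_4$. That $S_4$ satisfies $XM=G$ without being a complement, and the values $\mu(X,G)$ are no longer all $-1$.

By Proposition 2, what is missing for Theorem B is exactly this: if $\beta(G)$ is nilpotent, then $G$ is solvable. Nothing is known about the kernel $K$ of $G\to\beta(G)$. What we do know is the structure of $G/K$, and (8) suggests working with that side only.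

## 5. Testing $YN=G$ with $p$-subgroups

From now until the end of Section 7, $N\le L$ are normal subgroups of $G$ such that $L/N$ is a $p$-group, and
$$\Delta=\{U\le L:\ U\text{ is a }p\text{-group},\ UN=L\}.$$
$G$ acts on $\Delta$ by conjugation, preserving inclusion. We want to replace the condition $YN=G$, which defines $f_{G,N}$, by the weaker condition $YL=G$, at the price of some condition about $p$-subgroups.

**Lemma 3.** For $Y\le G$: $YN=G$ if and only if $YL=G$ and $Y$ contains some $U\in\Delta$.

*Proof.* If $YL=G$ and $U\le Y$ with $UN=L$, then $YN\ge UN=L$, so $YN=YL=G$. Conversely let $YN=G$. Clearly $YL=G$. By Dedekind, $L=L\cap YN=(Y\cap L)N$. The group $(Y\cap L)/(Y\cap N)\cong L/N$ is a $p$-group, so a Sylow $p$-subgroup $T$ of $Y\cap L$ satisfies $T(Y\cap N)=Y\cap L$. Hence $TN=(Y\cap L)N=L$, and $T\in\Delta$. $\square$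

Fixed points detect the condition "$Y$ contains $U$": the base point of $G/Y$ is fixed by $U$ iff $U\le Y$. So a first guess for a formula for $f_{G,N}(S)$ is
$$\sum_{U\in\Delta/G,\ N_G(U)L=G} f_{N_G(U),\,N_L(U)}(S^U).$$
For $S=G/Y$ this counts the $Y$-classes of $U\in\Delta$ with $U\le Y$ and $N_Y(U)L=G$ (the computation is the one in the proof of Proposition 7 below). By Lemma 3 the count is $0$ when $YN\ne G$, as it should be. But it overcounts. Take $G=L=C_2\times C_2$ and $N$ of order $2$. Then $\Delta=\{G,U_1,U_2\}$, where $U_1,U_2$ are the other two subgroups of order $2$. For $Y=G$ the count is $3$, where we want $1$.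

The repair is visible in the example. The poset $\Delta$ also has two chains $U_1<G$ and $U_2<G$ of length two, and $3-2=1$. We should count chains with signs, that is, compute an Euler characteristic. The statement we then need is that this Euler characteristic, with its side condition on stabilizers, is always $1$.

**Definition.** Let a group $Y$ act by order automorphisms on a poset $\Gamma$, and let $H\unlhd Y$. Let $\mathrm{ch}(\Gamma)$ be the set of nonempty chains $\sigma=(u_0<\dots<u_d)$, with $\dim\sigma=d$, and let $Y_\sigma$ be the stabilizer of $\sigma$. An element that preserves $\sigma$ preserves its order, so $Y_\sigma$ fixes each $u_i$. Put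
$$E(Y,H,\Gamma)=\sum_{\sigma\in\mathrm{ch}(\Gamma)/Y,\ Y_\sigma H=Y}(-1)^{\dim\sigma}. \tag{10}$$
The condition $Y_\sigma H=Y$ depends only on the $Y$-orbit of $\sigma$, since $H$ is normal.

For example, let $Y=A_4$, let $H$ be its normal subgroup of order $4$, and let $\Gamma$ be the set of nontrivial subgroups of $H$. These are $H$ and three subgroups of order $2$, permuted cyclically. The chain $(H)$ has stabilizer $A_4$ and contributes $1$. The chains $(U)$ and $(U<H)$ with $|U|=2$ have stabilizer $H\neq A_4$ and do not contribute. So $E=1$. As a picture, $|\Gamma|$ is a tripod with center $H$. The group $H$ acts trivially on it, $Y/H\cong C_3$ rotates it, and the only fixed point is the center.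

## 6. An Euler characteristic equal to $1$

The picture of the tripod is general. Let $|\Gamma|$ be the geometric realization of the order complex, the simplicial complex whose simplices are the chains of $\Gamma$.

**Lemma 4.** $E(Y,H,\Gamma)=\chi\big((|\Gamma|/H)^{Y/H}\big)$.

*Proof.* If an element of $Y$ maps a simplex of $|\Gamma|$ to itself, it fixes its vertices, hence fixes it pointwise. So if two points $x,hx$ with $h\in H$ lie in the same open simplex, then $h$ preserves that simplex and $hx=x$: each open simplex maps injectively to $|\Gamma|/H$. The space $|\Gamma|/H$ is compact Hausdorff, it is the disjoint union of the images of the open simplices, one for each $H$-orbit of chains, and the boundary of a simplex maps to cells of lower dimension. So it is a finite CW complex with one cell for each $H$-orbit of chains.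

Let $x$ lie in the open simplex of $\sigma$, so that $Y_x=Y_\sigma$. The point $Hx$ is fixed by $Y/H$ iff for every $y\in Y$ there is $h\in H$ with $yx=hx$, i.e. $h^{-1}y\in Y_\sigma$. This says $Y=HY_\sigma$. So the fixed point set is the union of the cells of those $\sigma$ with $Y_\sigma H=Y$. It is a subcomplex, because the stabilizer of a face of $\sigma$ contains $Y_\sigma$. For such $\sigma$ the $Y$-orbit is $Y\sigma=HY_\sigma\sigma=H\sigma$, so counting cells by $H$-orbits or by $Y$-orbits is the same. The alternating count of cells is (10). $\square$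

**Lemma 5.** Let $\Gamma'\subseteq\Gamma$ be $Y$-stable, and let $r:\Gamma\to\Gamma'$ be order preserving and $Y$-equivariant, with $r(w)\le w$ for all $w\in\Gamma$ and $r(w)=w$ for $w\in\Gamma'$. Then $E(Y,H,\Gamma)=E(Y,H,\Gamma')$.

*Proof.* The map $\Gamma\times\{0<1\}\to\Gamma$ with $(w,0)\mapsto r(w)$ and $(w,1)\mapsto w$ is order preserving: if $w\le w'$ then $r(w)\le w\le w'$. Since $|\Gamma\times\{0<1\}|\cong|\Gamma|\times[0,1]$, it gives a homotopy $h_t$ on $|\Gamma|$ from $|r|$ to the identity. Everything is natural, so each $h_t$ is $Y$-equivariant, and each $h_t$ is the identity on $|\Gamma'|$ because $r$ is the identity on $\Gamma'$.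

Put $\bar h_t(Hx)=H\,h_t(x)$. This is well defined, and it is continuous in $(Hx,t)$ because $|\Gamma|\times[0,1]\to(|\Gamma|/H)\times[0,1]$ is a continuous surjection from a compact space to a Hausdorff space, hence a quotient map. Each $\bar h_t$ is $Y/H$-equivariant, so it maps $Y/H$-fixed points to $Y/H$-fixed points. Moreover $|\Gamma'|/H$ embeds in $|\Gamma|/H$. So $\bar h_t$ is a deformation of $(|\Gamma|/H)^{Y/H}$ into $(|\Gamma'|/H)^{Y/H}$ that fixes the latter pointwise. The inclusion is a homotopy equivalence, the Euler characteristics agree, and Lemma 4 finishes the proof. $\square$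

**Lemma 6.** Let $H\unlhd Y$, and let $\Gamma$ be a nonempty set of $p$-subgroups of $H$, stable under $Y$-conjugation and upward closed: if $U\in\Gamma$ and $U\le W\le H$ with $W$ a $p$-group, then $W\in\Gamma$. Then $E(Y,H,\Gamma)=1$.

*Proof.* We use induction on $|H|$ (for all $Y$ and $\Gamma$) and, for fixed $(Y,H)$, on $|\Gamma|$.

**Step 1: the two extreme cases.** If $1\in\Gamma$, Lemma 5 applies with $\Gamma'=\{1\}$ and $r(W)=1$. There is a single chain in $\{1\}$, with stabilizer $Y$, so $E(Y,H,\Gamma)=E(Y,H,\{1\})=1$. Now let $1\notin\Gamma$. Some member of $\Gamma$ lies in a Sylow $p$-subgroup of $H$, so that Sylow subgroup is in $\Gamma$, and by $Y$-stability $\mathrm{Syl}_p(H)\subseteq\Gamma$. If $\Gamma=\mathrm{Syl}_p(H)$, all chains are single Sylow subgroups and form one $Y$-orbit. For $T\in\mathrm{Syl}_p(H)$ the Frattini argument gives $N_Y(T)H=Y$, so $E(Y,H,\Gamma)=1$.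

**Step 2: removing the smallest members.** In the remaining case let $U\in\Gamma$ have minimal order. Then $U\neq1$, and $U$ is not Sylow in $H$, because $\Gamma$ contains a member that is not Sylow. Let $\Gamma_1$ be $\Gamma$ without the $Y$-conjugates of $U$. It contains $\mathrm{Syl}_p(H)$, so it is nonempty, and it is $Y$-stable. It is upward closed: if $V\in\Gamma_1$ and $V\le W$ with $W$ conjugate to $U$, then $|W|=|U|\le|V|$, so $W=V\in\Gamma_1$, which is impossible. By induction on $|\Gamma|$, $E(Y,H,\Gamma_1)=1$. It remains to show that the chains in $\Gamma$ but not in $\Gamma_1$ contribute $0$ in total.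

Such a chain contains a conjugate of $U$. By minimality of the order, this is its smallest member. So the $Y$-orbits of these chains correspond to the $N_Y(U)$-orbits of the chains with smallest member $U$. These are $(U)$ and $(U<\tau)$ with $\tau\in\mathrm{ch}(\Gamma_{>U})$, where $\Gamma_{>U}$ is the set of all $p$-subgroups of $H$ properly containing $U$; they belong to $\Gamma$ because $\Gamma$ is upward closed. All their stabilizers lie in $N_Y(U)$.

If $N_Y(U)H\ne Y$, none of them satisfies the condition in (10), and $E(Y,H,\Gamma)=E(Y,H,\Gamma_1)=1$.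

**Step 3: the contribution when $N_Y(U)H=Y$.** Put $Y'=N_Y(U)$ and $H'=N_H(U)=Y'\cap H$. By (4), a subgroup $B\le Y'$ satisfies $BH=Y$ iff $BH'=Y'$. The chain $(U)$ has stabilizer $Y'$ and contributes $1$. The chain $(U<\tau)$ has stabilizer $Y'_\tau$ and dimension $\dim\tau+1$. Therefore
$$E(Y,H,\Gamma)-E(Y,H,\Gamma_1)=1-E(Y',H',\Gamma_{>U}). \tag{11}$$

**Step 4: $E(Y',H',\Gamma_{>U})=1$.** For $W\in\Gamma_{>U}$ put $r(W)=N_W(U)=W\cap H'$. This is order preserving and $Y'$-equivariant, and $r(W)\le W$. Since $W$ is a $p$-group and $U<W$, normalizers grow: $U<r(W)$. So $r$ maps $\Gamma_{>U}$ to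
$$\Sigma=\{W:\ U<W\le H',\ W\text{ a }p\text{-group}\},$$
and it is the identity on $\Sigma$. By Lemma 5, $E(Y',H',\Gamma_{>U})=E(Y',H',\Sigma)$. Now $U\unlhd Y'$, and $U$ acts trivially on $\Sigma$, because $U\le W$ for every $W\in\Sigma$. So $U$ lies in every chain stabilizer and in $H'$, and we may divide by it: $E(Y',H',\Sigma)=E(Y'/U,H'/U,\Sigma/U)$, where $\Sigma/U$ is the set of all nontrivial $p$-subgroups of $H'/U$. This set is $Y'/U$-stable and upward closed. It is nonempty: $U$ is properly contained in a Sylow $p$-subgroup $T$ of $H$, so $N_T(U)>U$. As $U\ne1$, $|H'/U|<|H|$, and induction on $|H|$ gives the value $1$. By (11), $E(Y,H,\Gamma)=E(Y,H,\Gamma_1)=1$. $\square$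

## 7. A recursion from $G/N$ to $G/L$

Return to $N\le L$ and $\Delta$ as in Section 5. For $\sigma\in\mathrm{ch}(\Delta)$ let $\max\sigma$ be its largest member. The stabilizer $G_\sigma$ normalizes $\max\sigma$, so $S^{\max\sigma}$ is a $G_\sigma$-set for every $G$-set $S$. The next statement is the repaired formula of Section 5.

**Proposition 7.** For every $G$-set $S$,
$$f_{G,N}(S)=\sum_{\sigma\in\mathrm{ch}(\Delta)/G,\ G_\sigma L=G}(-1)^{\dim\sigma}f_{G_\sigma,\,G_\sigma\cap L}\big(S^{\max\sigma}\big). \tag{12}$$

*Proof.* **Step 1: rewriting the right side for $S=G/Y$.** Both sides are additive in $S$, so we may take $S=G/Y$. Let $G_\sigma L=G$. The number $f_{G_\sigma,G_\sigma\cap L}(S^{\max\sigma})$ counts the $G_\sigma$-orbits of points $x\in S^{\max\sigma}$ whose stabilizer $Z=G_\sigma\cap G_x$ satisfies $Z(G_\sigma\cap L)=G_\sigma$. By (4) this is equivalent to $ZL=G$. Conversely $(G_\sigma\cap G_x)L=G$ forces $G_\sigma L=G$. So the right side of (12) is the sum of $(-1)^{\dim\sigma}$ over the $G$-orbits of pairs $(\sigma,x)$ with $\max\sigma\le G_x$ and $(G_\sigma\cap G_x)L=G$. Since $G$ is transitive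 on $S$, we may move $x$ to the base point, whose stabilizer is $Y$. The right side becomes
$$R=\sum(-1)^{\dim\sigma}\quad\text{over the $Y$-orbits of }\sigma\in\mathrm{ch}(\Delta)\text{ with }\max\sigma\le Y\text{ and }Y_\sigma L=G,$$
where $Y_\sigma=G_\sigma\cap Y$.

**Step 2: if $YN\ne G$, both sides are $0$.** A contributing $\sigma$ would give $\max\sigma\in\Delta$ inside $Y$ and $YL\ge Y_\sigma L=G$. By Lemma 3, $YN=G$, a contradiction. So $R=0=f_{G,N}(G/Y)$.

**Step 3: if $YN=G$, both sides are $1$.** Put $L_Y=Y\cap L\unlhd Y$ and $\Delta_Y=\{U\in\Delta:U\le Y\}$. The chains $\sigma$ in $\Delta$ with $\max\sigma\le Y$ are exactly the chains in $\Delta_Y$. The set $\Delta_Y$ consists of $p$-subgroups of $L_Y$, it is $Y$-stable, and it is nonempty by Lemma 3. It is upward closed: if $U\in\Delta_Y$ and $U\le W\le L_Y$ with $W$ a $p$-group, then $L=UN\le WN\le L$. Since $YL=G$, (4) shows that $Y_\sigma L=G$ iff $Y_\sigma L_Y=Y$. Hence $R=E(Y,L_Y,\Delta_Y)$, which is $1$ by Lemma 6, and $f_{G,N}(G/Y)=1$. $\square$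

Now we evaluate (12) at $e_G$. The marks (5) are so special that nearly every term vanishes: only normal subgroups $U$ survive.

**Proposition 8.** There are integers $a_U$ such that
$$m_{G,N}=\sum_U a_U\,m_{G/U,\,L/U}, \tag{13}$$
where $U$ runs over the normal $p$-subgroups of $G$ with $UN=L$. If there is no such $U$, then $m_{G,N}=0$.

*Proof.* For a chain $\sigma$ with $G_\sigma L=G$ put $U=\max\sigma$. The assignment $S\mapsto S^U$ from $G$-sets to $G_\sigma$-sets is additive, so it extends linearly to $\mathbb QB(G)\to\mathbb QB(G_\sigma)$, and (12) holds for $e_G$ in place of $S$. By (6) its left side is $m_{G,N}$.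

**Step 1: which terms survive.** Let $H\le G_\sigma$. Since $G_\sigma$ normalizes $U$, $HU$ is a subgroup, and $(S^U)^H=S^{HU}$ for every $G$-set $S$. So the mark of $(e_G)^U$ at $H$ is $|e_G^{HU}|$, which by (5) is $1$ if $HU=G$ and $0$ otherwise. If $(e_G)^U\ne0$, then by Burnside's theorem some mark is nonzero, so $HU=G$ for some $H\le G_\sigma\le N_G(U)$. Hence $U\unlhd G$ and $G_\sigma U=G$.

**Step 2: the value of a surviving term.** Let $U\unlhd G$ and $G_\sigma U=G$. Then the natural map $\pi:G_\sigma\to G/U$ is surjective. Inflation along $\pi$ regards a $G/U$-set as a $G_\sigma$-set, and the mark of an inflated element at $H\le G_\sigma$ is the original mark at $\pi(H)=HU/U$. So the inflation of $e_{G/U}$ has mark $1$ at $H$ if $HU=G$ and $0$ otherwise. These are the marks of $(e_G)^U$, so by Burnside's theorem $(e_G)^U$ is the inflation of $e_{G/U}$.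

Since $U\le L$, Dedekind's law gives $(G_\sigma\cap L)U=G_\sigma U\cap L=L$, i.e. $\pi(G_\sigma\cap L)=L/U$. On an inflated set the $G_\sigma$-orbits are the $G/U$-orbits, and $G_\sigma\cap L$ acts through $L/U$. Hence
$$f_{G_\sigma,\,G_\sigma\cap L}\big((e_G)^U\big)=f_{G/U,\,L/U}(e_{G/U})=m_{G/U,\,L/U}.$$

**Step 3: collecting.** For each normal $p$-subgroup $U$ of $G$ with $UN=L$, let $a_U$ be the sum of $(-1)^{\dim\sigma}$ over the $G$-orbits of chains $\sigma$ with $\max\sigma=U$ and $G_\sigma U=G$. (The last condition implies $G_\sigma L=G$.) This gives (13). $\square$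

Two checks. For $G=L=S_3$, $N=A_3$, $p=2$, no normal $2$-subgroup $U$ satisfies $UA_3=S_3$, so $m_{S_3,A_3}=0$, as in Section 1. For $G=L=C_2\times C_2$ and $|N|=2$, with $U_1,U_2$ as in Section 5: the chains $(G),(U_1<G),(U_2<G)$ give $a_G=1-1-1=-1$, and $a_{U_1}=a_{U_2}=1$. So (13) reads
$$m_{G,N}=-m_{1,1}+2\,m_{C_2,C_2}=-1+2\cdot\tfrac12=0,$$
which agrees with (8). The terms can thus cancel. For what follows we need only this: if $m_{G,N}\ne0$, then at least one $U$ occurs with $m_{G/U,L/U}\ne0$.

## 8. Solvability and nilpotency from $\beta(G)$

The point of (13) is that the pair $(G/U,L/U)$ has quotient $(G/U)/(L/U)\cong G/L$, which is smaller than $G/N$ when $L>N$, and that $G$ differs from $G/U$ only by a $p$-group. So the quotient can be peeled away one $O_p$ at a time, down to the case $N=G$, where (7) tells us everything.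

**Proof of Theorem A.** Let $m_{G,N}\ne0$.

**Part (a).** Let $L/N=O_p(G/N)$. By Proposition 8 there is a normal $p$-subgroup $U$ of $G$ with $UN=L$. As $U\le O_p(G)$, we get $O_p(G/N)=UN/N\le O_p(G)N/N$. Conversely $O_p(G)N/N$ is a normal $p$-subgroup of $G/N$, hence contained in $O_p(G/N)$.

**Part (b).** We use induction on $|G/N|$, over all pairs $(G,N)$ with $m_{G,N}\neq0$ and $G/N$ solvable. If $N=G$, then $G$ is cyclic by (7). Let $G/N\ne1$. A minimal normal subgroup of the solvable group $G/N$ is a $p$-group for some $p$, so $L/N:=O_p(G/N)\neq1$ for this $p$. Since $m_{G,N}\ne0$, Proposition 8 provides a normal $p$-subgroup $U$ of $G$ with $UN=L$ and $m_{G/U,L/U}\ne0$. The group $(G/U)/(L/U)\cong G/L$ is solvable and of smaller order than $G/N$. By induction $G/U$ is solvable. Since $U$ is a $p$-group, $G$ is solvable.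

**Part (c).** Let $R/N$ be the solvable radical of $G/N$. We show by induction on $|R/N|$, over all pairs $(G,N)$ with $m_{G,N}\ne0$, that there is a solvable $S\unlhd G$ with $SN=R$. If $R=N$, take $S=1$. Otherwise $R/N$ is a nontrivial solvable normal subgroup of $G/N$. For some $p$ we have $O_p(R/N)\ne1$, and this is characteristic in $R/N$, so $L/N:=O_p(G/N)\ne1$. Also $L\le R$, since $L/N$ is solvable and normal. Choose $U$ as in (b): a normal $p$-subgroup of $G$ with $UN=L$ and $m_{G/U,L/U}\ne0$.

The solvable radical of $G/L$ is $R/L$: the group $R/L$ is solvable and normal, and the preimage in $G/N$ of the solvable radical of $G/L$ is an extension of the solvable group $L/N$ by a solvable group, so it is solvable and lies in $R/N$. Now apply the induction hypothesis to $(G/U,L/U)$, whose quotient is $G/L$; this is allowed because $|R/L|<|R/N|$. There is $S\unlhd G$ with $S\ge U$, $S/U$ solvable and $SL=R$. Then $S$ is solvable, and $SN\ge UN=L$ gives $SN=SL=R$. This completes the induction.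

So $R/N=SN/N$ is contained in the image of the solvable radical of $G$. The other inclusion holds because that image is a solvable normal subgroup of $G/N$.

**Last assertion.** Let $\beta(G)\cong G/K$. By (2), $m_{G,K}\ne0$. If $\beta(G)$ is solvable, then $G$ is solvable by (b). The converse is clear, since $\beta(G)$ is a quotient of $G$. $\square$

Read backwards, (a) is a vanishing criterion. For $G=S_5$ and $N=A_5$ we have $O_2(G/N)\cong C_2$ but $O_2(S_5)=1$, so $m_{S_5,A_5}=0$, in agreement with (8). No subgroup of $S_5$ had to be listed.

**Proof of Theorem B.** If $G$ is nilpotent, so is its quotient $\beta(G)$. Conversely, let $\beta(G)$ be nilpotent. Then $\beta(G)$ is solvable, so $G$ is solvable by Theorem A, and therefore nilpotent by Proposition 2. $\square$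

## 9. Saturated formations

The proof of Proposition 2 used few properties of nilpotent groups. Theorem C makes this precise.

**Definition.** A formation $\mathfrak F$ is an isomorphism-closed class of groups, closed under quotients, such that $G/A,G/B\in\mathfrak F$ with $A,B\unlhd G$ implies $G/(A\cap B)\in\mathfrak F$. It is saturated if $G/\Phi(G)\in\mathfrak F$ implies $G\in\mathfrak F$.

Nilpotent groups form a saturated formation. Abelian groups form a formation that contains all groups of prime order but is not saturated, since $Q_8/\Phi(Q_8)\cong C_2\times C_2$. Correspondingly $\beta(Q_8)\cong C_2\times C_2$ is abelian although $Q_8$ is not. The $p$-groups for a fixed $p$ form a saturated formation that misses $C_q$ for primes $q\neq p$, and correspondingly $\beta(C_q)=1$ is a $p$-group although $C_q$ is not. So neither condition in Theorem C can be dropped.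

**Proof of Theorem C, necessity.** Assume that $\beta(G)\in\mathfrak F\iff G\in\mathfrak F$ for all $G$. Since $\mathfrak F$ is nonempty and closed under quotients, $1\in\mathfrak F$. By (7), $m_{C_p,C_p}\ne0$, so $\beta(C_p)=1\in\mathfrak F$, and hence $C_p\in\mathfrak F$ for every $p$. Next let $G/\Phi(G)\in\mathfrak F$. If $X\Phi(G)=G$ then $X=G$, since a proper $X$ would lie in a maximal subgroup, which contains $\Phi(G)$. So (1) gives $m_{G,\Phi(G)}=1\ne0$. By (2) $\beta(G)$ is isomorphic to a quotient of $G/\Phi(G)$, so $\beta(G)\in\mathfrak F$, and therefore $G\in\mathfrak F$. Thus $\mathfrak F$ is saturated.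

For the converse, the role of the normalizers of Hall $p'$-subgroups is played by the following notion.

**Definition.** A subgroup $C$ of $G$ is an $\mathfrak F$-covering subgroup if $C\in\mathfrak F$, and whenever $C\le V\le G$, $T\unlhd V$ and $V/T\in\mathfrak F$, then $V=CT$.

For example, let $\mathfrak F$ be the class of nilpotent groups and $G=S_3$. The subgroup $C=\langle(1\,2)\rangle$ is $\mathfrak F$-covering. For $V=C$ there is nothing to show. For $V=S_3$ the quotient $V/T$ is nilpotent only for $T=A_3$ or $S_3$, and then $CT=S_3$. The subgroup $A_3$ is not $\mathfrak F$-covering: take $V=S_3$ and $T=A_3$.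

We use Gaschütz's theorem (W. Gaschütz, *Zur Theorie der endlichen auflösbaren Gruppen*, Math. Z. 80 (1963)): for a saturated formation $\mathfrak F$, any two $\mathfrak F$-covering subgroups of a finite solvable group are conjugate.

**Proof of Theorem C, sufficiency.** Let $\mathfrak F$ be saturated and contain all groups of prime order. If $G\in\mathfrak F$, then $\beta(G)\in\mathfrak F$, as $\mathfrak F$ is closed under quotients. Suppose the converse fails: there are groups $G$ with $\beta(G)\in\mathfrak F$ and $G\notin\mathfrak F$. For each of these, $\beta(G)$ is solvable, so $G$ is solvable by Theorem A. Let $G$ be one of minimal order. Lemma 1 with $\mathfrak X=\mathfrak F$ gives a minimal normal subgroup $M$ of $G$, an elementary abelian $p$-group, with $m_{G,M}\ne0$ and $G/M\in\mathfrak F$. Again we show that $M$ has exactly $|M|$ complements.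

**Step 1: $M$ has a complement.** If $M\le\Phi(G)$, then $G/\Phi(G)$ is a quotient of $G/M\in\mathfrak F$, and saturation gives $G\in\mathfrak F$, a contradiction. So some maximal subgroup does not contain $M$, and by the statement after (9) it is a complement.

**Step 2: $M\not\le Z(G)$.** Suppose $M\le Z(G)$ and let $C$ be a complement. A central minimal normal subgroup has prime order, so $|M|=p$ and $G=M\times C$. Then $G/M\in\mathfrak F$ and $G/C\cong C_p\in\mathfrak F$ with $M\cap C=1$, so $G\in\mathfrak F$, a contradiction. This is where groups of prime order are needed.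

**Step 3: every complement is an $\mathfrak F$-covering subgroup.** Let $C$ be a complement. It is maximal, and $C\cong G/M\in\mathfrak F$. Let $C\le V\le G$, $T\unlhd V$ and $V/T\in\mathfrak F$. By maximality $V$ is $C$ or $G$. If $V=C$, then $CT=C=V$. Let $V=G$ and suppose $CT\neq G$. Then $CT=C$ by maximality, so $T\le C$ and $T\cap M=1$. Now $G/T,G/M\in\mathfrak F$ give $G\in\mathfrak F$, a contradiction. So $CT=G$.

**Step 4: the count.** By Step 3 and Gaschütz's theorem all complements of $M$ are conjugate, and conjugates of complements are complements. A complement $C$ is not normal in $G$: otherwise $[M,C]\le M\cap C=1$, and since $M$ is abelian and $G=MC$, $M$ would be central, against Step 2. As $C$ is maximal, $N_G(C)=C$. So there are exactly $|G:C|=|M|$ complements, and (9) gives $m_{G,M}=0$, a contradiction. $\square$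

By standard facts, the following classes are saturated formations of solvable groups containing all groups of prime order: all solvable groups; nilpotent groups, which gives Theorem B again; supersolvable groups; and solvable groups of Fitting length at most $k$, for each $k\ge1$. By Theorem C, each of these properties holds for $G$ if and only if it holds for $\beta(G)$.
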